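# Volumes of line bundles on schemes with nilpotents

## 1. Multiplicity times the volume of the reduction

Take a variety $V$ of dimension $d$ and thicken it, so that it becomes the reduction of a scheme $X$ whose local ring at the generic point has length $\ell$. How many sections should the powers of a line bundle $\mathcal L$ on $X$ have? The first guess is that each of the $\ell$ layers of $X$ carries, to leading order, as many sections as $V$ does. So one expects $h^0(X,\mathcal L^n)$ to grow like $\ell\cdot h^0(V,\mathcal L^n)$. We make this precise and test it.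

Throughout, schemes are nonempty, $k$ is a field, $h^i(\cdot)=\dim_k H^i(\cdot)$, $\mathcal L^n=\mathcal L^{\otimes n}$, and a line bundle on $X$ is restricted to closed subschemes without change of notation when it is tensored with a sheaf living there.

**Definition (volume).** Let $X$ be proper of dimension $d$ over $k$ and $\mathcal L$ a line bundle on $X$. Then
$$\operatorname{vol}(\mathcal L)=\limsup_{n\to\infty}\frac{h^0(X,\mathcal L^n)}{n^d/d!}.$$
We say that the volume exists as a limit if this limsup is a limit.

**Definition (graded linear series).** The section ring of $\mathcal L$ is $R(\mathcal L)=\bigoplus_{n\ge0}H^0(X,\mathcal L^n)$. A graded linear series is a graded $k$-subalgebra $L=\bigoplus_n L_n$ of some $R(\mathcal L)$; it is complete if $L=R(\mathcal L)$. Its volume is $\operatorname{vol}(L)=\limsup_n \dim_k L_n/(n^d/d!)$.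

**Definition (generic length).** If $\eta$ is the generic point of an irreducible component of $X$, then $\mathcal O_{X,\eta}$ is an Artinian local ring, and a coherent sheaf $\mathcal F$ has a finite length $\operatorname{length}_{\mathcal O_{X,\eta}}(\mathcal F_\eta)$. For $X=V\times\operatorname{Spec}k[\varepsilon]/(\varepsilon^\ell)$ with $V$ a variety, $\mathcal O_{X,\eta}=\kappa(\eta)[\varepsilon]/(\varepsilon^\ell)$ has length $\ell$. For a line with an embedded point, locally $xy=y^2=0$ in the plane, the length at the generic point is $1$: inverting $x$ kills $y$.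

What is known about the question "is the volume a limit?" comes from two results of Cutkosky. Let $\mathcal N$ be the nilradical of $X$. If $\dim\operatorname{Supp}\mathcal N<d$, then the volume of every line bundle on $X$ exists as a limit. On the other hand, if $X$ is projective, $d>0$ and $\dim\operatorname{Supp}\mathcal N=d$, then there is a graded linear series $L$ on $X$ such that $\lim_n\dim_kL_{rn}/n^d$ exists for no positive integer $r$. Those series are not complete. The question whether line bundles themselves behave well on projective schemes is taken from Roberto Nunez, "Volumes of line bundles as limits on generically nonreduced schemes", arXiv:2009.08249 (2020).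

Here are the tests of the guess.

*Products.* Let $X=V\times\operatorname{Spec}k[\varepsilon]/(\varepsilon^\ell)$ and let $\mathcal L$ be pulled back from $V$. Then $H^0(X,\mathcal L^n)=H^0(V,\mathcal L^n)\otimes_k k[\varepsilon]/(\varepsilon^\ell)$, so $h^0(X,\mathcal L^n)=\ell\,h^0(V,\mathcal L^n)$ exactly.

*Double structures on $\mathbb P^1$.* Let $X_{\rm red}=\mathbb P^1$, $\mathcal N^2=0$, $\mathcal N\cong\mathcal O(b)$, and let $\mathcal L$ have degree $a$ on $\mathbb P^1$. From $0\to\mathcal O(na+b)\to\mathcal L^n\to\mathcal O(na)\to0$: if $a>0$ and $na+b\ge-1$, the $H^1$ on the left vanishes and $h^0(X,\mathcal L^n)=(na+b+1)+(na+1)\sim 2na$. If $a=0$, then $h^0$ is bounded; if $a<0$, it is $0$ for large $n$. In all cases $\operatorname{vol}(\mathcal L)=2\max(a,0)=2\operatorname{vol}(\mathcal L|_{\mathbb P^1})$.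

*Two components.* Let $X$ be two copies of $\mathbb P^1$ meeting transversally in one point, with $\mathcal L$ of degrees $a>0$ and $b$. If $b>0$, then $h^0(X,\mathcal L^n)=(na+1)+(nb+1)-1\sim n(a+b)$. If $b<0$ and $n\ge1$, sections vanish on the second copy, hence at the point, and $h^0=na$. Volumes of components add up, and a component can contribute $0$.

*A thickened elliptic curve.* Let $E$ be an elliptic curve over $k$, $X=E\times\operatorname{Spec}k[\varepsilon]/(\varepsilon^2)$, and let $\mathcal L$ have transition functions $1+\varepsilon\xi_{\alpha\beta}$, where $(\xi_{\alpha\beta})$ represents a nonzero class $\xi\in H^1(E,\mathcal O_E)$. Then $\mathcal L|_E=\mathcal O_E$, and $\mathcal L^n$ has transition functions $1+n\varepsilon\xi_{\alpha\beta}$. A section of $\mathcal L^n$ is a family $f_\alpha+\varepsilon g_\alpha$ with $f_\alpha=f$ a global constant and $g_\beta-g_\alpha=nf\xi_{\alpha\beta}$. This is solvable only if $nf\xi=0$. So for $n\geq 1$, $h^0(X,\mathcal L^n)=1$ if $n\ne0$ in $k$, and $=2$ if $n=0$ in $k$. In characteristic $p$ the dimension oscillates forever,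 though $h^0/n\to0=2\operatorname{vol}(\mathcal O_E)$.

Cross this with $\mathbb P^1$: on $E\times\mathbb P^1\times\operatorname{Spec}k[\varepsilon]/(\varepsilon^2)$ take $\mathcal L\boxtimes\mathcal O(1)$. By Künneth, the obstruction to lifting $s\in H^0(\mathbb P^1,\mathcal O(n))$ is $n\,\xi\otimes s\in H^1(E,\mathcal O_E)\otimes H^0(\mathbb P^1,\mathcal O(n))$. So $h^0$ is $n+1$ or $2(n+1)$ according as $n\ne0$ or $n=0$ in $k$. Here $d=2$: at order $n^{d-1}$ there need not be any limit. The guess can be right only at order $n^d$.

*A linear series that is not complete.* Let $X=\mathbb P^1\times\operatorname{Spec}k[\varepsilon]/(\varepsilon^2)$ and let $T=\bigcup_{j\ge1}\{n:(2j)!\le n<(2j+1)!\}$. Put $L_0=k$, $L_n=\varepsilon H^0(\mathbb P^1,\mathcal O(n))$ for $n\in T$ and $L_n=0$ for other $n\ge1$. Since $\varepsilon^2=0$, this is a graded subalgebra of the section ring of $\mathcal O(1)$. For fixed $r$ and large $j$, the multiples $(2j)!$ and $(2j+1)!$ of $r$ lie in $T$ and outside $T$. So $\dim L_{rn}/n$ comes close to $r$ and equals $0$ infinitely often. A proof of the guess must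 therefore use that the linear series is complete.

The guess survives, in the following form.

**Theorem A.** Let $X$ be a projective scheme of dimension $d$ over an arbitrary field $k$, $\mathcal L$ a line bundle and $\mathcal F$ a coherent sheaf on $X$. Let $V_1,\dots,V_r$ be the $d$-dimensional irreducible components of $X$ with reduced structure, and $\eta_1,\dots,\eta_r$ their generic points. Then the following limit exists and has the stated value:
$$\lim_{n\to\infty}\frac{h^0(X,\mathcal F\otimes\mathcal L^n)}{n^d/d!}=\sum_{i=1}^r\operatorname{length}_{\mathcal O_{X,\eta_i}}(\mathcal F_{\eta_i})\cdot\operatorname{vol}(\mathcal L|_{V_i}).\tag{1}$$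
In particular, for $\mathcal F=\mathcal O_X$, $\operatorname{vol}(\mathcal L)$ is a limit and equals $\sum_i\operatorname{length}(\mathcal O_{X,\eta_i})\operatorname{vol}(\mathcal L|_{V_i})$.

**Theorem B.** The same holds for $X$ proper over $k$.

**Corollary C.** Let $X$ be proper of dimension $d$ and $\mathcal F\to\mathcal F''$ a surjection of coherent sheaves. Then the cokernel of $H^0(X,\mathcal F\otimes\mathcal L^n)\to H^0(X,\mathcal F''\otimes\mathcal L^n)$ has dimension $o(n^d)$. In particular, restriction of sections of $\mathcal L^n$ from $X$ to $X_{\rm red}$ is surjective up to $o(n^d)$. Also $\operatorname{vol}(\mathcal L^a)=a^d\operatorname{vol}(\mathcal L)$ for $a\ge1$.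

So the answer to the question is yes: for every projective, indeed every proper, scheme over a field and every line bundle on it, the volume exists as a limit. By the result of Cutkosky recalled above, completeness of the linear series cannot be dropped.

## 2. Obstruction spaces as large as the space of sections

Take the simplest thickening: $X$ irreducible, $V=X_{\rm red}$, $\mathcal N^2=0$, and $\mathcal I=\mathcal N$ of rank one on $V$. The sequence $0\to\mathcal I\otimes\mathcal L^n\to\mathcal L^n\to\mathcal L^n|_V\to0$ gives
$$h^0(X,\mathcal L^n)=h^0(V,\mathcal I\otimes\mathcal L^n)+\dim\ker\big(\delta_n:H^0(V,\mathcal L^n)\to H^1(V,\mathcal I\otimes\mathcal L^n)\big).\tag{2}$$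
The first term is harmless: it concerns a rank one sheaf on a variety. So the guess says that $\delta_n$ has rank $o(n^d)$. The sensible first attempt is to show that the target of $\delta_n$ is small. This works when $\mathcal L$ is ample, since then the target is $0$ for large $n$, and it worked on $\mathbb P^1$.

It stops working on surfaces. Let $V$ be the blow-up of $\mathbb P^2$ at a point, over an algebraically closed field, with $H$ the pullback of a line and $E$ the exceptional curve. Put $M=\mathcal O_V(H+E)$. For $j\ge1$ we have $(nH+jE)\cdot E=-j<0$, so $E$ is a fixed component of $|nH+jE|$; removing it $n$ times gives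
$$h^0(V,M^n)=h^0(V,nH)=\tfrac{(n+1)(n+2)}2 .$$
With $-K=3H-E$ we have $(H+E)^2=0$ and $(H+E)\cdot(-K)=3+1=4$, so $\chi(M^n)=1+2n$ by Riemann–Roch. Moreover $h^2(M^n)=h^0(K-n(H+E))=0$, because this class has intersection number $-3-n<0$ with the nef class $H$. Hence
$$h^1(V,M^n)=\tfrac{(n+1)(n+2)}2-(1+2n)=\tfrac{n(n-1)}2 .$$
If $\mathcal I\cong\mathcal O_V$ and $\mathcal L|_V=M$, the target of $\delta_n$ is of the same size $n^2/2$ as its source. Counting dimensions guarantees only $2n+1$ liftable sections out of about $n^2/2$. No estimate of $H^1$ alone will settle (2). One has to use how the maps $\delta_n$ for different $n$ fit together.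

## 3. One twist that serves all powers

The maps $\delta_n$ for varying $n$ form a derivation. This section extracts the consequence on which the proof rests.

Let $X$ be an irreducible projective scheme over $k$, $V=X_{\rm red}$, $\mathcal N$ the nilradical and $\mathcal N^e=0$ with $e\ge1$. Let $X_i\subset X$ be the closed subscheme with ideal $\mathcal N^i$, so $X_1=V$ and $X_e=X$. Fix a very ample line bundle $A$ on $X$. For $1\le i<e$ put $\mathcal I=\mathcal N^i/\mathcal N^{i+1}$, the ideal of $X_i$ in $X_{i+1}$. It is killed by $\mathcal N$, so it is an $\mathcal O_V$-module, and its square is $0$ in $\mathcal O_{X_{i+1}}$ because $2i\ge i+1$. For a line bundle $M$ on $X$ the exact sequence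
$$0\to\mathcal I\otimes M\to M|_{X_{i+1}}\to M|_{X_i}\to0\tag{3}$$
has a connecting map $\delta=\delta_M:H^0(X_i,M)\to H^1(X,\mathcal I\otimes M)$, and $z\in H^0(X_i,M)$ lifts to $X_{i+1}$ if and only if $\delta(z)=0$. A section $z\in H^0(X_i,M)$ multiplies $\mathcal I\otimes M'$ into $\mathcal I\otimes M\otimes M'$; since $\mathcal I$ is an $\mathcal O_V$-module, this depends only on $z|_V$.

**Lemma 1 (Leibniz rule).** For $z\in H^0(X_i,M)$ and $z'\in H^0(X_i,M')$,
$$\delta(zz')=z\,\delta(z')+z'\,\delta(z)\quad\text{in }H^1(X,\mathcal I\otimes M\otimes M').$$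

*Proof.* On an affine cover choose local lifts $z_\alpha,z'_\alpha$ to $X_{i+1}$. Put $z_\beta-z_\alpha=\varepsilon_{\alpha\beta}$ and $z'_\beta-z'_\alpha=\varepsilon'_{\alpha\beta}$; these cocycles with values in $\mathcal I\otimes M$ and $\mathcal I\otimes M'$ represent $\delta(z)$ and $\delta(z')$. The $z_\alpha z'_\alpha$ are local lifts of $zz'$, and
$$z_\beta z'_\beta-z_\alpha z'_\alpha=z_\alpha\varepsilon'_{\alpha\beta}+z'_\beta\varepsilon_{\alpha\beta}=z\,\varepsilon'_{\alpha\beta}+z'\,\varepsilon_{\alpha\beta},$$
because multiplication on $\mathcal I$ depends only on restrictions to $V$. $\square$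

**Lemma 2.** Let $z\in H^0(X_i,M)$ and let $q\ge0$ satisfy $H^1(X,\mathcal I\otimes M\otimes A^q)=0$; by Serre vanishing all $q\gg0$ do. Then for every $a\in H^0(X,A^q)$ and every $j\ge1$, the section $az^j\in H^0(X_i,A^q\otimes M^j)$ lifts to $X_{i+1}$.

*Proof.* By Lemma 1 and induction, $\delta(z^j)=jz^{j-1}\delta(z)$. Since $a$ is defined on all of $X$, $\delta(a|_{X_i})=0$. Hence
$$\delta(az^j)=a\cdot jz^{j-1}\delta(z)=jz^{j-1}\cdot\big(a\,\delta(z)\big),$$
and $a\,\delta(z)$ lies in $H^1(X,\mathcal I\otimes M\otimes A^q)=0$. $\square$

The point is the order of the quantifiers: $q$ is chosen for $z$, and then one and the same $a$ works for all $j$. In the elliptic example of Section 1 in characteristic $0$, the section $z=1$ of $\mathcal L|_E$ has $\delta(z^j)=j\xi\ne0$, so no power of $z$ lifts. But $H^1(E,A^q)=0$ for $q\ge1$, so for any $a\in H^0(X,A^q)$ all the sections $a z^j$ lift. The fixed factor $a$ becomes negligible compared with $z^j$ as $j\to\infty$.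

(In characteristic $p$ there is a shortcut for multiples of $p$: $\delta(z^p)=pz^{p-1}\delta(z)=0$, so $z^p$ lifts to $X_{i+1}$ without any twist. Lemma 2 works in all characteristics, and we use only it.)

This suggests the plan. Let $B_n$ be the image of $H^0(X,\mathcal L^n)\to H^0(V,\mathcal L^n)$. Then $B=\bigoplus_n B_n$ is a graded linear series on the *variety* $V$. On a variety one can read off the growth of such a series from the closed convex cone generated by a semigroup in $\mathbb N^{d+1}$, provided the series is not too thin. If $z\in H^0(V,\mathcal L^n)$ has a point $(v,n)$ in the semigroup of all sections, Lemma 2 will put points $(w+jv,c+jn)$ with fixed $(w,c)$ into the semigroup of the liftable ones, so that $(v,n)$ lies in its closed cone. Two things are needed: a way to exchange $A$ for powers of $\mathcal L$, and the semigroup statement.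

## 4. Growth of cohomology and reduction to irreducible schemes

This section says which errors may be ignored and reduces Theorem A to irreducible $X$. For a field extension $K/k$, the numbers $h^i$ of coherent sheaves and the dimensions of supports do not change under $\otimes_kK$. **Until Section 9 we assume $k$ algebraically closed.**

**Lemma 3.** Let $X$ be projective, $\mathcal F$ coherent, $c\ge0$ an integer with $c\ge\dim\operatorname{Supp}\mathcal F$. Then $h^i(X,\mathcal F\otimes\mathcal L^n)=O(n^c)$ for all $i$.

*Proof.* We induct on $\dim\operatorname{Supp}\mathcal F$ and may assume $\mathcal F\ne0$ and $c=\dim\operatorname{Supp}\mathcal F$. Write $\mathcal L=H_1\otimes H_2^{-1}$ with $H_1,H_2$ very ample: for $H$ ample and $N\gg0$ take $H_2=H^N$ and $H_1=\mathcal L\otimes H^N$. The sections of $H_j$ vanishing at a given associated point of $\mathcal F$ form a proper subspace, because $H_j$ is globally generated. Since $k$ is infinite, $H^0(X,H_j)$ is not the union of finitely many proper subspaces. So there are divisors $D_j\in|H_j|$ avoiding the finitely many associated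 points of $\mathcal F$, and multiplication by their equations is injective on $\mathcal F$. As $\mathcal L^{n+1}\otimes H_1^{-1}=\mathcal L^n\otimes H_2^{-1}$, we obtain exact sequences
$$0\to\mathcal F\otimes\mathcal L^n\otimes H_2^{-1}\to\mathcal F\otimes\mathcal L^n\to\mathcal F|_{D_2}\otimes\mathcal L^n\to0,$$
$$0\to\mathcal F\otimes\mathcal L^n\otimes H_2^{-1}\to\mathcal F\otimes\mathcal L^{n+1}\to\mathcal F|_{D_1}\otimes\mathcal L^{n+1}\to0$$
with the same left term. The generic points of $\operatorname{Supp}\mathcal F$ are associated points, so $\dim\operatorname{Supp}\mathcal F|_{D_j}\le c-1$. Comparing $h^i$ of both middle terms with $h^i$ of the left term, we see that $|h^i(\mathcal F\otimes\mathcal L^{n+1})-h^i(\mathcal F\otimes\mathcal L^n)|$ is at most the sum of the $h^{i-1}$ and $h^i$ of the two right-hand terms. If $c\ge1$, this is $O(n^{c-1})$ by induction, and summing over $n$ gives $O(n^c)$. If $c=0$, all points of $\operatorname{Supp}\mathcal F$ are associated points, so $\mathcal F|_{D_j}=0$, the difference is $0$, and $h^i$ is constant. $\square$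

**Lemma 4.** Let $d\ge1$ and let $\varphi:\mathcal F\to\mathcal G$ be a map of coherent sheaves on a projective scheme whose kernel and cokernel have supports of dimension $<d$. Then $h^0(\mathcal F\otimes\mathcal L^n)-h^0(\mathcal G\otimes\mathcal L^n)=O(n^{d-1})$.

*Proof.* Twist $0\to\ker\varphi\to\mathcal F\to\operatorname{im}\varphi\to0$ and $0\to\operatorname{im}\varphi\to\mathcal G\to\operatorname{coker}\varphi\to0$ by $\mathcal L^n$. The first shows that $h^0(\mathcal F\otimes\mathcal L^n)$ and $h^0(\operatorname{im}\varphi\otimes\mathcal L^n)$ differ by at most $h^0+h^1$ of $\ker\varphi\otimes\mathcal L^n$. The second shows that $h^0(\operatorname{im}\varphi\otimes\mathcal L^n)$ and $h^0(\mathcal G\otimes\mathcal L^n)$ differ by at most $h^0(\operatorname{coker}\varphi\otimes\mathcal L^n)$. All these are $O(n^{d-1})$ by Lemma 3. $\square$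

**Step 1: dimension zero.** We dispose of $d=0$. Then $X$ is a finite disjoint union of spectra of local rings, so $\mathcal L$ is trivial, and since all residue fields are $k$, $h^0(\mathcal F\otimes\mathcal L^n)=h^0(\mathcal F)=\sum_i\operatorname{length}(\mathcal F_{\eta_i})$. Each $V_i$ is $\operatorname{Spec}k$ and $\operatorname{vol}(\mathcal L|_{V_i})=1$, so (1) holds. From now on $d\ge1$.

**Step 2: reduction to irreducible $X$.** We separate the components. Let $U_i$ be $X$ minus all irreducible components other than $V_i$; it is an open neighborhood of $\eta_i$. Let $X_{(i)}$ be the scheme-theoretic closure of $U_i$ in $X$; its support is $V_i$. Consider the natural map $\mathcal F\to\bigoplus_{i=1}^r\mathcal F|_{X_{(i)}}$. Over $\bigcup_iU_i$ it is an isomorphism, since $X_{(i)}\cap U_i=U_i$ and $X_{(j)}\cap U_i=\emptyset$ for $j\ne i$. The complement of $\bigcup_iU_i$ is contained in the union of the components of dimension $<d$ and the pairwise intersections of distinct components, so it has dimension $<d$. By Lemma 4 it suffices to prove Theorem A for each pair $(X_{(i)},\mathcal F|_{X_{(i)}})$.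 The reduction of $X_{(i)}$ is $V_i$, and the lengths at $\eta_i$ do not change.

**Setup for Sections 5–8.** $X$ is an irreducible projective scheme of dimension $d\ge1$ over $k=\bar k$; $V$, $\mathcal N$, $e$, $X_i$, $A$ are as in Section 3, and $\eta$ is the generic point of the variety $V$. For every $q\ge0$ the sheaf $A^q$ is globally generated, so there is $a\in H^0(X,A^q)$ with $a|_V\ne0$. Products of sections that are nonzero on $V$ are nonzero on $V$, since $V$ is integral.

**Step 3: from sheaves on $X$ to twists of $\mathcal O_V$.** This gives the upper bounds used later. For a coherent sheaf $\mathcal F$ on $X$ put $\mathcal G_i=\mathcal N^i\mathcal F/\mathcal N^{i+1}\mathcal F$, $0\le i<e$; these are $\mathcal O_V$-modules. Since $\mathcal N^e\mathcal F=0$, left exactness of $H^0$ gives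
$$h^0(X,\mathcal F\otimes\mathcal L^n)\le\sum_{i=0}^{e-1}h^0(V,\mathcal G_i\otimes\mathcal L^n).\tag{4}$$

**Lemma 5.** Let $\mathcal G$ be a coherent $\mathcal O_V$-module of rank $r$. For some $q\ge0$ there is a map $\mathcal G\to(A^q|_V)^r$ that is an isomorphism at $\eta$, and
$$h^0(V,\mathcal G\otimes\mathcal L^n)\le r\,h^0(V,A^q\otimes\mathcal L^n)+O(n^{d-1}).\tag{5}$$

*Proof.* For $q\gg0$ the sheaf $\mathcal Hom(\mathcal G,\mathcal O_V)\otimes A^q=\mathcal Hom(\mathcal G,A^q|_V)$ is globally generated. So global sections span its stalk at $\eta$, which is the $r$-dimensional space $\operatorname{Hom}_{\kappa(\eta)}(\mathcal G_\eta,(A^q|_V)_\eta)$. Choose $r$ of them forming a basis; together they are a map $\mathcal G\to(A^q|_V)^r$ that is an isomorphism at $\eta$. Its kernel and cokernel are supported on proper closed subsets of $V$, of dimension $<d$. Now apply Lemma 4. $\square$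

## 5. When no power of $\mathcal L$ dominates $A$ on $V$

The proof splits according to whether some $\mathcal L^m\otimes A^{-1}$, $m\ge1$, has a nonzero section on $V$. This is the exchange of $A$ for $\mathcal L$ that we asked for. Here we treat the case where it is impossible: suppose $H^0(V,\mathcal L^m\otimes A^{-1})=0$ for all $m\ge1$.

**Step 4: both sides of (1) are zero.** We show $h^0(X,\mathcal F\otimes\mathcal L^n)=O(n^{d-1})$ for every coherent $\mathcal F$ on $X$. Applied to $\mathcal F$ and to $\mathcal O_V$, this gives $0$ on both sides of (1).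

By (4) and (5) it suffices to bound $h^0(V,A^q\otimes\mathcal L^n)$ for fixed $q\ge0$. Take $0\ne\sigma\in H^0(V,A^{q+1})$ with divisor $D$, so $\dim D\le d-1$. From $0\to A^{-1}\otimes\mathcal L^n\to A^q\otimes\mathcal L^n\to(A^q\otimes\mathcal L^n)|_D\to0$ on $V$ and Lemma 3, for $n\ge1$,
$$h^0(V,A^q\otimes\mathcal L^n)\le h^0(V,A^{-1}\otimes\mathcal L^n)+h^0(D,A^q\otimes\mathcal L^n)=0+O(n^{d-1}).$$

**From now on, up to the end of Section 8,** there are $m_1\ge1$ and $0\ne t_1\in H^0(V,\mathcal L^{m_1}\otimes A^{-1})$; that is, $\mathcal L|_V$ is big.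

## 6. Counting sections by a semigroup

This section contains no nilpotents. It explains how the growth of a graded linear series on $V$ is read off from a cone.

**Valuation.** Let $p\in V$ be a nonsingular closed point, which exists as $k=\bar k$, with regular parameters $x_1,\dots,x_d$, so $\mathcal O_{V,p}\subset k[[x_1,\dots,x_d]]$. Order $\mathbb N^d$ by total degree first and then lexicographically; this is a well-order compatible with addition. For $0\ne f\in\mathcal O_{V,p}$ let $\nu(f)\in\mathbb N^d$ be the smallest exponent occurring in $f$. Then $\nu(fg)=\nu(f)+\nu(g)$, and the total degree $|\nu(f)|$ is the order of $f$ at $p$.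

**Lemma 6.** For every finite-dimensional $k$-subspace $W\subset\mathcal O_{V,p}$,
$$\#\nu(W\setminus0)=\dim_kW.\tag{6}$$

*Proof.* Elements with distinct values are linearly independent, since in a linear combination the smallest of the values of the terms with nonzero coefficient cannot cancel. So $\nu(W\setminus0)$ is finite with at most $\dim W$ elements. Conversely, choose one element of $W$ for each value. Given an element of $W\setminus 0$, subtract the multiple of the chosen element with the same value that cancels the smallest term; the coefficients lie in $k$, so this is possible. The value strictly increases within a finite set, so after finitely many steps we reach $0$. Hence the chosen elements span $W$. $\square$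

Choose generators of the stalks of $\mathcal L$ and $A$ at $p$. Then sections of $\mathcal L^n\otimes A^q$ on $V$ ($n,q\in\mathbb Z$) become elements of $\mathcal O_{V,p}$, compatibly with products; this is injective as $V$ is integral. So $\nu$ is defined on nonzero sections.

**Definition (semigroup, cone, body).** For a graded subalgebra $B\subset R(\mathcal L|_V)$ put $\Gamma(B)=\{(\nu(s),n):0\ne s\in B_n\}\subset\mathbb N^{d+1}$. It is a semigroup containing $0$, and by (6) its part $\Gamma(B)_n$ at last coordinate $n$ has $\dim B_n$ elements. For a semigroup $\Gamma\subset\mathbb N^{d+1}$ let $\Sigma(\Gamma)\subset\mathbb R^{d+1}$ be the closed convex cone generated by $\Gamma$, and $\Delta(\Gamma)=\{x\in\mathbb R^d:(x,1)\in\Sigma(\Gamma)\}$.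

*Examples.* On $V=\mathbb P^1$ with $\mathcal L=\mathcal O(1)$ and $p=0$, sections of $\mathcal L^n$ are polynomials in $x$ of degree $\le n$ and $\nu$ is the order at $0$. So $\Gamma=\{(v,n):0\le v\le n\}$ and $\Delta=[0,1]$. If $B_n$ is the span of the $x^v$ with $0\le v\le n$, $v\ne1$, then $B$ is a subalgebra. It is smaller, but has the same cone, and $\dim B_n=n$ for $n\geq 1$ has the same leading growth. If $B_n$ is the span of the $x^v$ with $v\leq n$ even, the cone is again the same but $\dim B_n\sim n/2$. The difference is that in the last case $\Gamma$ does not generate the group $\mathbb Z^2$.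

**Lemma 7 (semigroup lemma of Khovanskii, Okounkov, Lazarsfeld–Mustață).** Let $\Gamma\subset\mathbb N^{d+1}$ be a semigroup containing $0$ such that

(i) for some $C$, every $(v,n)\in\Gamma$ has all coordinates of $v$ at most $Cn$;

(ii) $\Gamma$ generates $\mathbb Z^{d+1}$ as a group.

Then $\lim_n\#\Gamma_n/n^d=\operatorname{vol}_{\mathbb R^d}\Delta(\Gamma)$.

*Proof.* We use that for compact convex $K\subset\mathbb R^d$ and $w\in\mathbb R^d$, $\#((nK+w)\cap\mathbb Z^d)/n^d\to\operatorname{vol}(K)$: the left side is a Riemann sum for the indicator function of $K$, whose set of discontinuities $\partial K$ has measure $0$.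

*The body.* Let $P$ be the convex hull of $\{v/n:(v,n)\in\Gamma,\ n\ge1\}\subset[0,C]^d$; it is nonempty by (ii). By (i), $\Gamma_0=\{0\}$. The cone over the compact convex set $\overline P\times\{1\}$ is closed, contains $\Gamma$ and is contained in $\Sigma(\Gamma)$, so it equals $\Sigma(\Gamma)$. Hence $\Delta(\Gamma)=\overline P$ is compact, and $\operatorname{vol}(\overline P)=\operatorname{vol}(P)$ because the boundary of a convex set has measure $0$.

*Upper bound.* $\Gamma_n\subset n\Delta(\Gamma)\cap\mathbb Z^d$, so $\limsup\#\Gamma_n/n^d\le\operatorname{vol}\Delta(\Gamma)$.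

*Lower bound.* Let $\epsilon>0$. Exhaust $\Gamma\setminus0$ by an increasing sequence of finite subsets. The convex hulls of their points $v/n$ increase to $P$, so their volumes tend to $\operatorname{vol}(P)$. By (ii), large enough finite subsets generate $\mathbb Z^{d+1}$, because each of the $d+1$ standard generators involves only finitely many elements of $\Gamma$. So there are $g_1,\dots,g_s\in\Gamma\setminus0$ generating $\mathbb Z^{d+1}$ as a group such that the cone $\Sigma'=\sum_i\mathbb R_{\ge0}g_i$ has slice $\Delta'$ at height $1$ with $\operatorname{vol}(\Delta')\ge\operatorname{vol}(P)-\epsilon$.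

The set $F=\mathbb Z^{d+1}\cap\{\sum_i\mu_ig_i:0\le\mu_i<1\}$ is finite. Write each $f\in F$ as $\sum_ic_{f,i}g_i$ with $c_{f,i}\in\mathbb Z$. Let $N\ge\max|c_{f,i}|$ and $g=N\sum_ig_i=(\bar g,h)$. Then $f+g=\sum_i(c_{f,i}+N)g_i\in\Gamma$ for all $f\in F$. A lattice point $\sum_i\lambda_ig_i$ of $\Sigma'$, with $\lambda_i\ge0$, equals $\sum_i\lfloor\lambda_i\rfloor g_i+f$ with $f=\sum_i(\lambda_i-\lfloor\lambda_i\rfloor)g_i\in F$. So adding $g$ to it gives an element of $\Gamma$, that is,
$$(\Sigma'+g)\cap\mathbb Z^{d+1}\subset\Gamma .$$
Taking the part at height $n>h$ we get $\#\Gamma_n\ge\#\big(((n-h)\Delta'+\bar g)\cap\mathbb Z^d\big)$. Hence $\liminf\#\Gamma_n/n^d\ge\operatorname{vol}(\Delta')\ge\operatorname{vol}\Delta(\Gamma)-\epsilon$. $\square$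

## 7. The liftable sections span the same cone

Let $B^{(i)}$ be the image of $R(\mathcal L|_{X_i})\to R(\mathcal L|_V)$, so that
$$R(\mathcal L|_V)=B^{(1)}\supset B^{(2)}\supset\dots\supset B^{(e)},$$
and put $\Gamma^{(i)}=\Gamma(B^{(i)})$. We show that all these series have the same growth.

**Step 5: the section exchanging $A$ for $\mathcal L$ lifts to $X$.** The section $t_1$ lives only on $V$; we need one on $X$.

**Lemma 8.** There are $m\ge1$ and $t\in H^0(X,\mathcal L^m\otimes A^{-1})$ with $t|_V\ne0$.

*Proof.* Suppose $t_i\in H^0(X_i,\mathcal L^{m_i}\otimes A^{-1})$ is nonzero on $V$, where $i<e$. Take $q$ as in Lemma 2 for $M=\mathcal L^{m_i}\otimes A^{-1}$ and $z=t_i$, and $a\in H^0(X,A^q)$ with $a|_V\ne0$. By Lemma 2 with $j=q+1$, the section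
$$a\,t_i^{q+1}\in H^0\big(X_i,A^q\otimes(\mathcal L^{m_i}\otimes A^{-1})^{q+1}\big)=H^0(X_i,\mathcal L^{m_i(q+1)}\otimes A^{-1})$$
lifts to $X_{i+1}$, and it is nonzero on $V$. Let $t_{i+1}$ be a lift and $m_{i+1}=m_i(q+1)$. Start with $t_1$ and induct up to $X_e=X$. $\square$

The power $q+1$ is what pays for the factor $a$ and leaves one $A^{-1}$ over; this is possible because $q$ was chosen before the power. Fix $m$ and $t$ as in Lemma 8.

**Step 6: the semigroup lemma applies.** We check its hypotheses for every $\Gamma^{(i)}$.

**Lemma 9.** Each $\Gamma^{(i)}$ satisfies (i) and (ii) of Lemma 7.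

*Proof of (i).* It suffices to treat the largest one, $\Gamma^{(1)}$. The coordinates of $\nu(s)$ are at most $|\nu(s)|=\operatorname{ord}_p(s)=:\mu$, so we look for $C$ with $\mu\le Cn$ for all $n\ge0$ and $0\ne s\in H^0(V,\mathcal L^n)$. For $n=0$, $s$ is a nonzero constant and $\mu=0$. Let $n\ge1$. Choose once and for all $H$ very ample on $V$ with $H\otimes\mathcal L^{-1}$ globally generated, and $\sigma\in H^0(V,H\otimes\mathcal L^{-1})$ with $\sigma(p)\ne0$. Replacing $s$ by $s\sigma^n$, which has the same order at $p$, we may assume $0\ne s\in H^0(V,H^n)$.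

Let $\mathfrak m=\mathfrak m_p$ and let $f\in\mathcal O_{V,p}$ correspond to $s$ under a trivialization of $H$ at $p$. For $l\ge1$ the map $H^0(V,H^l)\to\mathcal O_{V,p}/\mathfrak m^{l+1}$ is surjective: in the embedding given by $H$, affine coordinates centered at $p$ generate $\mathfrak m$, their monomials of degree $\le l$ span $\mathcal O_{V,p}/\mathfrak m^{l+1}$ over $k$, and these monomials come from sections of $H^l$, up to one common unit factor, which does not affect surjectivity. Hence $H^0(V,H^l)\to\mathcal O_{V,p}/(f,\mathfrak m^{l+1})$ is surjective, and it kills $s\cdot H^0(V,H^{l-n})$, a space of dimension $h^0(V,H^{l-n})$. Since orders are additive, $fg\in\mathfrak m^{l+1}$ if and only if $g\in\mathfrak m^{l+1-\mu}$. So $(f,\mathfrak m^{l+1})/\mathfrak m^{l+1}\cong\mathcal O_{V,p}/\mathfrak m^{l+1-\mu}$. As $\mathcal O_{V,p}$ is regular of dimension $d$, for $l\gg0$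
$$\binom{l+d}{d}-\binom{l-\mu+d}{d}=\dim\mathcal O_{V,p}/(f,\mathfrak m^{l+1})\le h^0(V,H^l)-h^0(V,H^{l-n}).$$
Both sides are polynomials in $l$ for $l\gg0$, with terms $\mu\,l^{d-1}/(d-1)!$ and $n\deg_H(V)\,l^{d-1}/(d-1)!$ in degree $d-1$ and no higher terms. Hence $\mu\le n\deg_H(V)$, and $C=\deg_H(V)$ works.

*Proof of (ii).* It suffices to treat the smallest one, with $B=B^{(e)}$. Take $q\gg0$ such that

- $H^0(X,A^q)\to H^0(V,A^q)$ and $H^0(V,A^q)\to A^q\otimes\mathcal O_{V,p}/\mathfrak m^2$ are surjective, and
- $\mathcal L\otimes A^q$ is globally generated on $X$.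

This is possible by Serre's theorems, applied to the ideal sheaf of $V$ in $X$, to the square of the ideal sheaf of $p$ in $V$, and to $\mathcal L$. Then there are $a_0,a_1,\dots,a_d\in H^0(X,A^q)$ with $1$-jets $1,x_1,\dots,x_d$ at $p$, so $\nu(a_0)=0$ and $\nu(a_j)=u_j$, the $j$-th unit vector. There is also $b\in H^0(X,\mathcal L\otimes A^q)$ with $b(p)\ne0$, so $\nu(b)=0$. Now exchange $A$ for $\mathcal L$: with $w=q\,\nu(t)$, the sections $t^qa_0,\,t^qa_j\in H^0(X,\mathcal L^{mq})$ and $t^qb\in H^0(X,\mathcal L^{mq+1})$ give
$$(w,mq),\quad(w+u_j,mq),\quad(w,mq+1)\ \in\ \Gamma(B).$$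
Their differences $(u_j,0)$ and $(0,1)$ generate $\mathbb Z^{d+1}$. $\square$

**Step 7: equality of the cones.** This is where Lemma 2 is used for all $j$ at once.

**Lemma 10.** $\Sigma(\Gamma^{(i+1)})=\Sigma(\Gamma^{(i)})$ for $1\le i<e$.

*Proof.* The inclusion "$\subset$" is clear. Let $(v,n)\in\Gamma^{(i)}$; since $\Gamma^{(i)}_0=\{0\}$ we may assume $n\ge1$. Let $z\in H^0(X_i,\mathcal L^n)$ satisfy $\nu(z|_V)=v$. Choose $q$ as in Lemma 2 for $M=\mathcal L^n$, and $a\in H^0(X,A^q)$ with $a|_V\ne0$. For every $j\ge1$ the section $az^j$ lifts to $X_{i+1}$. Multiplying the lift by $t^q|_{X_{i+1}}$, we see that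
$$t^qaz^j\in H^0(X_i,\mathcal L^{mq+nj})$$
lifts to $X_{i+1}$ too. With $w=\nu(t^qa|_V)$ this gives $(w+jv,\,mq+jn)\in\Gamma^{(i+1)}$ for all $j\ge1$. Divide by $j$ and let $j\to\infty$: since $(w,mq)$ is fixed, $(v,n)\in\Sigma(\Gamma^{(i+1)})$. $\square$

Put $B=B^{(e)}=\operatorname{im}(R(\mathcal L)\to R(\mathcal L|_V))$ and $\Delta=\Delta(\Gamma^{(1)})=\Delta(\Gamma^{(e)})$. Lemma 7, applied to $\Gamma^{(1)}$ and to $\Gamma^{(e)}$, together with Lemmas 9 and 10, gives
$$\lim_{n\to\infty}\frac{\dim B_n}{n^d}=\lim_{n\to\infty}\frac{h^0(V,\mathcal L^n)}{n^d}=\operatorname{vol}_{\mathbb R^d}(\Delta)=\frac{\operatorname{vol}(\mathcal L|_V)}{d!}.\tag{7}$$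
In particular, the failure of lifting from $V$ to $X$ is of size $o(n^d)$, however large the obstruction spaces are.

## 8. Adding up the layers

Let $\mathcal F$ be coherent on $X$, $\mathcal G_i=\mathcal N^i\mathcal F/\mathcal N^{i+1}\mathcal F$ for $0\le i<e$, and $r_i$ the rank of $\mathcal G_i$ on $V$. Since $\mathcal N_\eta$ is the maximal ideal of $\mathcal O_{X,\eta}$, we have $\sum_ir_i=\operatorname{length}\mathcal F_\eta=:\ell$.

**Step 8: upper bound.** We bound each layer by $r_i$ copies of the sections on $V$. By (4) and (5), with exponents $q_i$ for $\mathcal G_i$, and because multiplication by $t^{q_i}$ gives an injection $A^{q_i}|_V\hookrightarrow\mathcal L^{mq_i}|_V$,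
$$h^0(X,\mathcal F\otimes\mathcal L^n)\le\sum_ir_i\,h^0(V,A^{q_i}\otimes\mathcal L^n)+O(n^{d-1})\le\sum_ir_i\,h^0(V,\mathcal L^{n+mq_i})+O(n^{d-1}).$$
The shifts $mq_i$ are fixed, so (7) gives $\limsup_nh^0(X,\mathcal F\otimes\mathcal L^n)/n^d\le\ell\operatorname{vol}(\Delta)$.

**Step 9: lower bound.** We produce enough sections in each layer that come from $X$. Let $C_i(n)$ be the image of $H^0(X,\mathcal N^i\mathcal F\otimes\mathcal L^n)\to H^0(V,\mathcal G_i\otimes\mathcal L^n)$. The kernel of this map is $H^0(X,\mathcal N^{i+1}\mathcal F\otimes\mathcal L^n)$, and $\mathcal N^e\mathcal F=0$, so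
$$h^0(X,\mathcal F\otimes\mathcal L^n)=\sum_{i=0}^{e-1}\dim C_i(n).\tag{8}$$
Fix $q$ such that all $\mathcal N^i\mathcal F\otimes A^q$ are globally generated. For each $i$ choose $f_1,\dots,f_{r_i}\in H^0(X,\mathcal N^i\mathcal F\otimes A^q)$ whose images $\bar f_j\in H^0(V,\mathcal G_i\otimes A^q)$ form a $\kappa(\eta)$-basis of $(\mathcal G_i\otimes A^q)_\eta$. For $n\ge mq$ and $z\in H^0(X,\mathcal L^{n-mq})$ we have $t^qzf_j\in H^0(X,\mathcal N^i\mathcal F\otimes\mathcal L^n)$. Its image in $H^0(V,\mathcal G_i\otimes\mathcal L^n)$ is $t^qz|_V\,\bar f_j$, which depends only on $z|_V\in B_{n-mq}$, as $\mathcal G_i$ is an $\mathcal O_V$-module. So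
$$\bigoplus_{j=1}^{r_i}B_{n-mq}\to C_i(n),\qquad(b_j)_j\mapsto\sum_jt^qb_j\bar f_j$$
is well defined. It is injective: if $\sum_jt^qb_j\bar f_j=0$, then at the stalk at $\eta$, where the $\bar f_j$ form a basis, all $t^qb_j$ vanish; since $t|_V\ne0$ and $V$ is integral, all $b_j=0$. Hence $\dim C_i(n)\ge r_i\dim B_{n-mq}$, and by (8), $h^0(X,\mathcal F\otimes\mathcal L^n)\ge\ell\dim B_{n-mq}$. Here $q$ does not depend on $n$, so (7) gives $\liminf_nh^0(X,\mathcal F\otimes\mathcal L^n)/n^d\ge\ell\operatorname{vol}(\Delta)$.

This is also where completeness enters: every product $t^qzf_j$ may be used, for $\mathcal F=\mathcal O_X$ as well. The incomplete series of Section 1 contains no section of positive degree that is nonzero on $V$, so nothing ties its degrees together.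

Steps 8 and 9 give $\lim_nh^0(X,\mathcal F\otimes\mathcal L^n)/n^d=\ell\operatorname{vol}(\mathcal L|_V)/d!$. With Steps 1, 2 and 4 this proves Theorem A for $k$ algebraically closed.

## 9. Descent to arbitrary fields

Let $k$ be arbitrary and $K=\bar k$.

**Step 10: existence.** Since $h^0(X,\mathcal F\otimes\mathcal L^n)=h^0(X_K,\mathcal F_K\otimes\mathcal L_K^n)$ and $\dim X_K=d$, the limit exists by the theorem over $K$.

**Step 11: the formula.** We compare components and lengths over $k$ and over $K$; a component $V_i$ may split and become nonreduced over $K$. Let $W$ be a $d$-dimensional component of $X_K$, with reduced structure, and $\omega$ its generic point. By flatness (going down), $\omega$ maps to the generic point of a component $Y$ of $X$, and $\dim Y=\dim Y_K\ge\dim W=d$. So $\omega$ maps to exactly one $\eta_i$, and $W$ is a component of $(V_i)_K$. Conversely, all components of $(V_i)_K$ have dimension $d$, because $V_i$ is irreducible of dimension $d$ and of finite type over $k$; since $\dim X_K=d$, they are components of $X_K$.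

The map $\mathcal O_{X,\eta_i}\to\mathcal O_{X_K,\omega}$ is flat and local, and $\mathcal O_{X_K,\omega}/\mathfrak m_{\eta_i}\mathcal O_{X_K,\omega}=\mathcal O_{(V_i)_K,\omega}$, as $\mathcal O_{X,\eta_i}/\mathfrak m_{\eta_i}=\kappa(\eta_i)=\mathcal O_{V_i,\eta_i}$. Filter $\mathcal F_{\eta_i}$ with $\operatorname{length}(\mathcal F_{\eta_i})$ quotients $\kappa(\eta_i)$ and tensor with the flat module $\mathcal O_{X_K,\omega}$: each quotient becomes $\mathcal O_{(V_i)_K,\omega}$. Therefore
$$\operatorname{length}(\mathcal F_K)_\omega=\operatorname{length}(\mathcal F_{\eta_i})\cdot\operatorname{length}\mathcal O_{(V_i)_K,\omega}.$$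
Now apply the theorem over $K$ to $X_K$ and $\mathcal F_K$, and then to each $(V_i)_K$ with its structure sheaf. The limit in (1) equals
$$\sum_W\operatorname{length}(\mathcal F_K)_\omega\operatorname{vol}(\mathcal L_K|_W)=\sum_i\operatorname{length}(\mathcal F_{\eta_i})\sum_{W\subset(V_i)_K}\operatorname{length}\mathcal O_{(V_i)_K,\omega}\operatorname{vol}(\mathcal L_K|_W)$$
$$=\sum_i\operatorname{length}(\mathcal F_{\eta_i})\operatorname{vol}\big(\mathcal L_K|_{(V_i)_K}\big)=\sum_i\operatorname{length}(\mathcal F_{\eta_i})\operatorname{vol}(\mathcal L|_{V_i}),$$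
the last step because the $h^0$ do not change under base change. This completes the proof of Theorem A. $\blacksquare$

## 10. Proper schemes through Chow's lemma

Now $k$ is any field. We compare a proper scheme with a projective one that agrees with it on a dense open set.

**Chow's lemma** (Stacks Project, Tag 0200), in the form used here: for $X$ proper over $k$ there are a proper surjective $\pi:X'\to X$ with $X'$ immersed in a projective space over $k$, and a dense open $U\subset X$ with $\pi^{-1}(U)\cong U$. Since $X'$ is proper, it is projective. We may replace $X'$ by the scheme-theoretic closure of $\pi^{-1}(U)$: its image is closed and contains $U$, so $\pi$ remains surjective. Then $\pi^{-1}(U)$ is dense in $X'$, hence $\dim X'=\dim U=\dim X$, and $X'$ is integral if $X$ is.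

**Step 12: growth of cohomology.** We extend Lemma 3.

**Lemma 11.** Let $X$ be proper over any field, $\mathcal F$ coherent, $c\ge\max(0,\dim\operatorname{Supp}\mathcal F)$. Then $h^i(X,\mathcal F\otimes\mathcal L^n)=O(n^c)$ for all $i$.

*Proof.* For projective $X$ this is Lemma 3 after base change to $\bar k$. In general, induct on $c$. By dévissage (Stacks Project, Tag 01YF), $\mathcal F$ has a finite filtration whose quotients are nonzero ideal sheaves $\mathcal J\subset\mathcal O_Z$ of integral closed subschemes $Z\subset\operatorname{Supp}\mathcal F$, so it suffices to treat these. If $c=0$, then $Z$ is a point, $H^0$ has a fixed finite dimension and the higher cohomology vanishes.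

Let $c\ge1$. If $\dim Z<c$, the induction hypothesis applies. So let $\dim Z=c$. In $0\to\mathcal J\to\mathcal O_Z\to\mathcal O_Z/\mathcal J\to0$ the support of $\mathcal O_Z/\mathcal J$ has dimension $<\dim Z$, so by induction it suffices to treat $\mathcal F=\mathcal O_Z$.

By Chow's lemma there is a birational $\pi:Z'\to Z$ with $Z'$ integral and projective. The coherent sheaves $R^b\pi_*\mathcal O_{Z'}$ ($b\ge1$) and $\mathcal C=\pi_*\mathcal O_{Z'}/\mathcal O_Z$ vanish on a dense open subset, so their supports have dimension $<c$. (The map $\mathcal O_Z\to\pi_*\mathcal O_{Z'}$ is injective since $\pi$ is dominant and $Z$ is integral.) By the projection formula, the Leray spectral sequence reads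
$$E_2^{a,b}=H^a(Z,R^b\pi_*\mathcal O_{Z'}\otimes\mathcal L^n)\Rightarrow H^{a+b}(Z',\pi^*\mathcal L^n).$$
The term $E_\infty^{i,0}\subset H^i(Z',\pi^*\mathcal L^n)$ is obtained from $E_2^{i,0}$ by dividing successively by images of subquotients of $E_2^{i-b-1,b}$, $b\ge1$. So
$$h^i(Z,\pi_*\mathcal O_{Z'}\otimes\mathcal L^n)\le h^i(Z',\pi^*\mathcal L^n)+\sum_{b\ge1}h^{i-b-1}(Z,R^b\pi_*\mathcal O_{Z'}\otimes\mathcal L^n)=O(n^c),$$
by the projective case for the first term and by induction for the others. Finally, $0\to\mathcal O_Z\to\pi_*\mathcal O_{Z'}\to\mathcal C\to0$ gives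
$$h^i(Z,\mathcal L^n)\le h^i(Z,\pi_*\mathcal O_{Z'}\otimes\mathcal L^n)+h^{i-1}(Z,\mathcal C\otimes\mathcal L^n)=O(n^c).\qquad\square$$

The proof of Lemma 4 used nothing but Lemma 3; with Lemma 11 in its place, Lemma 4 holds for proper schemes over any field.

**Step 13: proof of Theorem B.** If $d=0$, then $X$ is finite over $k$, hence projective, and Theorem A applies. Let $d\ge1$ and take $\pi:X'\to X$ and $U$ as above. The map $\mathcal F\to\pi_*\pi^*\mathcal F$ is an isomorphism over $U$, and $\dim(X\setminus U)<d$ since $U$ is dense. By Lemma 4 and the projection formula $\pi_*(\pi^*\mathcal F\otimes\pi^*\mathcal L^n)=\pi_*\pi^*\mathcal F\otimes\mathcal L^n$,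
$$h^0(X,\mathcal F\otimes\mathcal L^n)=h^0(X',\pi^*\mathcal F\otimes\pi^*\mathcal L^n)+O(n^{d-1}).$$
Apply Theorem A on $X'$. Its $d$-dimensional components are the closures $V_i'$ of $\pi^{-1}(U\cap V_i)$, with the same local rings and the same stalks of the sheaves at the generic points as for $V_i$. It remains to compare volumes on $V_i'$ and $V_i$, with reduced structures. The map $V_i'\to V_i$ is an isomorphism over the dense open $U\cap V_i$. So the same comparison, for $V_i'\to V_i$ and the sheaf $\mathcal O_{V_i}$, gives $h^0(V_i,\mathcal L^n)=h^0(V'_i,\pi^*\mathcal L^n)+O(n^{d-1})$, hence $\operatorname{vol}(\pi^*\mathcal L|_{V_i'})=\operatorname{vol}(\mathcal L|_{V_i})$. $\blacksquare$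

## 11. Surjectivity of restriction up to $o(n^d)$

Allowing a coherent sheaf $\mathcal F$ in (1) makes Corollary C a matter of subtraction.

**Step 14: proof of Corollary C.** Let $\mathcal F'=\ker(\mathcal F\to\mathcal F'')$. By left exactness of $H^0$, the image of $H^0(X,\mathcal F\otimes\mathcal L^n)$ in $H^0(X,\mathcal F''\otimes\mathcal L^n)$ has dimension
$$h^0(X,\mathcal F\otimes\mathcal L^n)-h^0(X,\mathcal F'\otimes\mathcal L^n).$$
Lengths at the $\eta_i$ are additive in $0\to\mathcal F'\to\mathcal F\to\mathcal F''\to0$, so by Theorem B this difference equals $h^0(X,\mathcal F''\otimes\mathcal L^n)+o(n^d)$. Hence the cokernel has dimension $o(n^d)$. Taking $\mathcal F=\mathcal O_X$ and $\mathcal F''=\mathcal O_{X_{\rm red}}$ gives the second statement. For the last one, since the volume is a limit it can be computed along the multiples of $a$: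
$$\operatorname{vol}(\mathcal L^a)=\lim_{n\to\infty}\frac{h^0(X,\mathcal L^{an})}{n^d/d!}=a^d\lim_{n\to\infty}\frac{h^0(X,\mathcal L^{an})}{(an)^d/d!}=a^d\operatorname{vol}(\mathcal L).\qquad\blacksquare$$

The example on $E\times\mathbb P^1\times\operatorname{Spec}k[\varepsilon]/(\varepsilon^2)$ in Section 1 shows that $o(n^d)$ cannot be replaced by $o(n^{d-1})$ here. There $d=2$, and for $n\ne0$ in $k$ none of the nonzero sections in the $(n+1)$-dimensional space $H^0(X_{\rm red},\mathcal L^n\boxtimes\mathcal O(n))$ lifts to $X$.
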